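# Logarithmic integrability of half-Rademacher Fourier series

## The tail bound, and the exponents $p<1$

**Theorem 1.** Let $(\Omega,\mathcal P)$ be a probability space, let $\mathbb T=\mathbb R/\mathbb Z$ carry normalized Lebesgue measure $m$, and let $Q=\Omega\times\mathbb T$ with $\mu=\mathcal P\times m$. Let $\{\xi_n\}_{n<0}$ be independent random variables on $\Omega$ with $\mathcal P(\xi_n=1)=\mathcal P(\xi_n=-1)=\tfrac12$, let $\{a_n\}\in\ell^2(\mathbb Z)$ be a deterministic sequence, not identically zero, and let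
$$g(\theta)=\sum_{n<0}\xi_na_ne^{2\pi in\theta}+\sum_{n\ge0}a_ne^{2\pi in\theta}.$$
Then there are constants $C,t_0$, depending only on $\{a_n\}$, with
$$\mu\{|\log|g||>t\}\le C\,\frac{\log t\,\log\log t}{t}\qquad(t\ge t_0).\tag{1}$$
Hence $\log|g|\in L^p(Q)$ for all $0<p<1$; moreover
$$\int_Q\frac{|\log|g||}{(\log(e+|\log|g||))^q}\,d\mu<\infty\qquad\text{for all }q>2.$$

Such a $g$ is called a *half-Rademacher* Fourier series: the coefficients with $n\ge0$ are fixed, and each coefficient with $n<0$ receives a fair random sign. An example is $1-z+\sum_{j\ge1}\xi_{-j}2^{-j}z^{-j}$ with $z=e^{2\pi i\theta}$.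

The question behind the theorem appears in Alon Nishry, "Topics in the Value Distribution of Random Analytic Functions", arXiv:1310.7542 (2013). It asks whether for every such $\{a_n\}$ there is some $p>0$ with $\log|g|\in L^p(Q)$. Theorem 1 says yes, and that every $p<1$ works for every sequence. The next theorem says what happens beyond.

**Theorem 2.** Let $g$ be a half-Rademacher Fourier series with $\{a_n\}\ne0$.

(i) If only finitely many $a_n$, $n<0$, are nonzero, then $\log|g|\in L^1(Q)$.

(ii) Let $N(t)=\#\{n<0:|a_n|\ge e^{-t}\}$ and $\kappa=\liminf_{t\to\infty}N(t)/\log_2t$. If $\kappa>1$ (possibly $\kappa=\infty$), then $\log|g|\in L^p(Q)$ for all $p<\kappa$.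

(iii) There are half-Rademacher series, including one with a genuinely random coefficient, with $\log|g|\notin L^p(Q)$ for every $p>1$.

So the set of exponents that work for every sequence contains $(0,1)$ and is contained in $(0,1]$. For $p=1$ parts (i) and (ii) give partial answers; the arguments below do not settle this endpoint in general.

The function $N$ counts the random coefficients that are visible at scale $e^{-t}$. If $a_{-j}=e^{-j}$ for $j\ge1$, then $N(t)=\lfloor t\rfloor$ and $\kappa=\infty$. If $a_{-j}=e^{-2^{j/2}}$, then $N(t)=\lfloor2\log_2t\rfloor$ for $t\ge\sqrt 2$, so $\kappa=2$. If $a_{-j}=e^{-4^j}$, then $N(t)=\lfloor\log_4t\rfloor$ for $t\ge 4$, so $\kappa=\tfrac12$ and part (ii) does not apply.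

**Notation.** $e(x)=e^{2\pi ix}$, $z=e(\theta)$, $A^2=\sum_n|a_n|^2$, $\log$ is the natural logarithm, $\log^+x=\max(\log x,0)$. The letter $C$ denotes positive constants that depend only on $\{a_n\}$ and on exponents in sight; its value may change from line to line.

## Moments, tails, and the meaning of $g$ at a point

**The random function.** The functions $\xi_n e(n\theta)$ $(n<0)$ and $e(n\theta)$ $(n\ge0)$ are orthonormal in $L^2(\mu)$. So the series for $g$ converges in $L^2(\mu)$, in any order, and $\int_Q|g|^2d\mu=A^2$. For each $\omega$ the series converges in $L^2(\mathbb T)$ with tails $\sum_{|n|>N}|a_n|^2$ that do not depend on $\omega$, so for a.e. $\omega$ this limit is the restriction of the $L^2(\mu)$ limit.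

We shall also fix $\theta$ and let $\omega$ vary. Let $h=\sum_{n\ge0}a_ne(n\theta)$ in $L^2(\mathbb T)$, and let $m_1,m_2,\dots$ be any enumeration of the $n<0$ with $a_n\ne0$. Put $S_J=\sum_{j\le J}\xi_{m_j}a_{m_j}e(m_j\theta)$. For each $\theta$ the sequence $S_J(\cdot,\theta)$ is Cauchy in $L^2(\mathcal P)$, since $\int|S_J-S_{J'}|^2d\mathcal P=\sum_{J'<j\le J}|a_{m_j}|^2$. Also $S_J\to g-h$ in $L^2(\mu)$, so by Fubini, for a subsequence of $J$'s, $\int|S_J-(g-h)|^2d\mathcal P\to0$ for a.e. $\theta$. Hence for a.e. $\theta$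
$$g(\cdot,\theta)=h(\theta)+\sum_j\xi_{m_j}a_{m_j}e(m_j\theta)\quad\text{with convergence in }L^2(\mathcal P).\tag{2}$$
In particular the contributions to $g(\cdot,\theta)$ of two disjoint sets of signs are independent.

**Only small values matter.** By Chebyshev's inequality
$$\mu\{|g|>e^t\}\le A^2e^{-2t},\tag{3}$$
so all the work is in bounding $\mu\{|g|<e^{-t}\}$ for large $t$. Once (1) is known, the rest of Theorem 1 is integration. For $0<p<1$,
$$\int_Q|\log|g||^p\,d\mu=p\int_0^\infty t^{p-1}\mu\{|\log|g||>t\}\,dt<\infty,$$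
because $t^{p-2}\log t\log\log t$ is integrable at infinity. For the last claim put $\Phi(t)=t(\log(e+t))^{-q}$ with $q>2$. Then
$$\Phi'(t)=(\log(e+t))^{-q}-\frac{qt}{e+t}(\log(e+t))^{-q-1},\qquad|\Phi'(t)|\le(1+q)(\log(e+t))^{-q},$$
and since $\Phi(x)\le\int_0^x|\Phi'|$ (and (1) shows that $|\log|g||<\infty$ a.e.),
$$\int_Q\Phi(|\log|g||)\,d\mu\le\int_0^\infty|\Phi'(t)|\,\mu\{|\log|g||>t\}\,dt .$$
At infinity the integrand is at most $C\frac{\log t\log\log t}{t(\log t)^q}$. With $u=\log t$ this becomes $\int^\infty u^{1-q}\log u\,du$, which converges for $q>2$. So it remains to prove (1).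

**We may assume $a_0\ne0$.** This will give us a constant term that no random sign touches.

If some $a_n\neq 0$ with $n\ge0$, let $n_*$ be the smallest such $n$ and multiply $g$ by $e(-n_*\theta)$. This does not change $|g|$. The new coefficient at frequency $l$ is $a_{l+n_*}$. The frequencies below $-n_*$ carry the old random signs, those in $[-n_*,0)$ have coefficient $0$, and the zeroth coefficient is $a_{n_*}\ne0$.

If $a_n=0$ for all $n\ge0$, let $n_*$ be the largest $n<0$ with $a_n\ne0$ and multiply by $\xi_{n_*}e(-n_*\theta)$, which has modulus one: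
$$|g|=\Big|a_{n_*}+\sum_{n<n_*}\xi_{n_*}\xi_n\,a_n\,e((n-n_*)\theta)\Big|.$$
Conditionally on either value of $\xi_{n_*}$, the variables $\xi_{n_*}\xi_n$ $(n<n_*)$ are independent fair signs; so they are independent fair signs. Again we have a half-Rademacher series with nonzero zeroth coefficient. In both cases $A^2$ is unchanged.

## Finitely many random signs: Hardy spaces and Jensen's inequality

**Textbook facts.** $H^2(\mathbb D)$ is the space of $f=\sum_{n\ge0}c_nz^n$ with $\sum|c_n|^2<\infty$, identified with its boundary function; $H^2(|z|<R)$ means that $f(Rz)\in H^2(\mathbb D)$. If $f\in H^2(\mathbb D)$ and $f\not\equiv0$, then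

1. $\log|f|\in L^1(\mathbb T)$;
2. $f=SF$, where $S$ is inner (so $|S|\le1$ in $\mathbb D$) and $F=e^\varphi$ with $\varphi(z)=\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\log|f(\zeta)|\,dm(\zeta)$;
3. $\log|f(0)|\le\int_{\mathbb T}\log|f|\,dm$ (Jensen's inequality).

The real part of $\frac{\zeta+z}{\zeta-z}$ is the Poisson kernel $\frac{1-|z|^2}{|\zeta-z|^2}$, so $|F|=e^L$ with $L$ the Poisson integral of $\log|f|$. The Poisson integral of a boundary function on $|z|=R$ is harmonic in $|z|<R$, so its mean over any smaller concentric circle is the mean of the boundary function. Finally, Schwarz–Pick: $|S'(z)|\le\frac{1}{1-|z|^2}$ when $S$ is holomorphic in $\mathbb D$ with $|S|\le1$. We shall constantly use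
$$|\log x|=2\log^+x-\log x .\tag{4}$$

**Proof of Theorem 2(i).** Suppose $a_n=0$ for $n<-n_0$. For each pattern of the finitely many signs that matter, $z^{n_0}g$ is a nonzero element of $H^2(\mathbb D)$, so $\int_{\mathbb T}|\log|g||\,dm<\infty$ by fact 1. There are finitely many patterns; averaging over them gives $\log|g|\in L^1(Q)$. $\square$

By Markov's inequality $\mu\{|\log|g||>t\}\le C/t$ in this case, so (1) holds when only finitely many $a_n$, $n<0$, are nonzero.

**What Jensen gives quantitatively.** Let $g=h+\sum_{j=1}^kb_jz^{-n_j}$ with $0<n_1<\dots<n_k$ and $b_k\ne0$. Then $z^{n_k}g\in H^2$ has value $b_k$ at $0$, so by (4) and fact 3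
$$\int_{\mathbb T}|\log|g||\,dm\le2\int_{\mathbb T}\log^+|g|\,dm+\log\frac1{|b_k|}.\tag{5}$$
This can be very wasteful. For $g=1+bz^{-1}$ with $0<|b|\le1$ the true value is $\int\log|g|\,dm=\int\log|z+b|\,dm=0$, while Jensen applied to $zg$ gives only the lower bound $\log|b|$, which tends to $-\infty$ as $b\to0$.

## Where Jensen's inequality and the signs each run out

For infinitely many signs a natural plan is to truncate, write $g=g_J+r$ with finitely many negative frequencies in $g_J$, and apply (5) to $g_J$. Take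
$$g=1-z+\sum_{j\ge1}\xi_{-j}e^{-4^j}z^{-j},\qquad g_J=1-z+\sum_{j\le J}\xi_{-j}e^{-4^j}z^{-j}.$$
If $|g|<e^{-t}$, we know that $|g_J|<e^{-t}+|r|$. Here
$$|r|\ge e^{-4^{J+1}}-\sum_{j\ge J+2}e^{-4^j}\ge\tfrac12e^{-4^{J+1}},$$
so the best we can conclude is $|g_J|\leq e^{-s}$ with some $s\le4^{J+1}+\log2$, however large $t$ is. For $J\ge1$, Markov's inequality with (5) then bounds the measure by $\frac1s\big(2\int\log^+|g_J|+4^J\big)$, and this number is at least
$$\frac{4^J}{4^{J+1}+\log2}\ge\frac15 .$$
With $J=0$ the bound is a positive number that does not depend on $t$ once $t$ is large. No choice of $J=J(t)$ makes the bound tend to $0$. The plan stops exactly at the term $\log(1/|b_k|)$ in (5): the smallest coefficient that is kept is too close, on the logarithmic scale, to the part that is discarded.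

One can remove the dependence on $b_k$ when $h$ is a polynomial of degree $d$. Then $P=z^{n_k}g$ is a polynomial of degree $n_k+d$, and writing its coefficients in terms of its roots $\rho_i$ gives
$$|h(0)|\le\binom{n_k+d}{d}|c|\prod_i\max(1,|\rho_i|),$$
where $c$ is the leading coefficient. By Jensen's formula $\log\big(|c|\prod\max(1,|\rho_i|)\big)=\int\log|P|\,dm$, so $\int\log|g|\,dm\ge\log|h(0)|-\log\binom{n_k+d}{d}$. The loss no longer sees the sizes $|b_j|$, but for $d\ge1$ it grows without bound with the frequency $n_k$ even if $k=1$, and the argument has no meaning when $h$ is not a polynomial.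

The other natural plan is to use the signs: if $K$ coefficients are of visible size, then for a typical $\theta$ at most one of their $2^K$ sign patterns should make $g(\theta)$ tiny. This will be Lemma 5, and it gives essentially $2^{-N(t/3)}$ as long as $N(t/3)$ is of order at most $\log t$. For $a_{-j}=e^{-4^j}$ this is of order $t^{-1/2}$, which yields only $p<\frac12$. For $a_{-j}=\exp(-e^{e^j})$ we have $N(t)=\lfloor\log\log t\rfloor$ for large $t$; then $2^{-N(t)}\ge(\log t)^{-\log 2}$, and no $p>0$ comes out.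

The two plans fail in opposite ways: the signs need many visible coefficients. So we want a replacement for (5) that is good when there are few, and that depends on nothing but *how many* there are, neither on their sizes nor on their frequencies.

## A bound that sees only the number of negative frequencies

**Proposition 3.** Let $k\ge1$, let $0<n_1<\dots<n_k$ be integers, $b_1,\dots,b_k\in\mathbb C$, $h\in H^2(\mathbb D)$ with $h(0)\ne0$, and $g=h+\sum_{j=1}^kb_jz^{-n_j}$ on $\mathbb T$. Put $D=2\int_{\mathbb T}\log^+|g|\,dm+\log^+\frac1{|h(0)|}$. Then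
$$\int_{\mathbb T}|\log|g||\,dm\le2D+4k\log(8k)+k+1 .$$

For $k=0$ the left side is at most $D$, by (4) and fact 3.

**The mechanism for $k=1$.** Let $g=h+bz^{-n}$ and let $\mathcal D=z\frac{d}{dz}$, so that $\mathcal Dz^l=lz^l$. The operator $\frac1n(\mathcal D+n)$ multiplies $z^l$ by $1+\frac ln$. It kills $z^{-n}$ and leaves the constant term alone; for instance it sends $1+bz^{-n}$ to $1$. So $\hat g=\frac1n(\mathcal D+n)g$ is holomorphic in $\mathbb D$ with $\hat g(0)=h(0)$, and Jensen applied to $\hat g$ sees $h(0)$ and not $b$. The question is what differentiation costs. Since $z^n\hat g=\frac1n z(z^ng)'$, we must control the derivative of a single $H^2$ function $z^ng$. If we retreat to the circle $|z|=e^{-1/n}$, a derivative costs about a factor $n$, which the $\frac1n$ cancels, and multiplication by $z^{-n}$ costs only the factor $e$. There is one more factor, because the logarithmic derivative of the outer part can be as large as the Poisson integral of $|\log|g||$. On the logarithmic scale this costs only the *logarithm*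 of the quantity we want to bound. With $\lambda=\int|\log|g||\,dm$ one gets
$$\lambda\le D+c+\log(1+2\lambda),$$
and such an inequality bounds $\lambda$. For larger $k$ we repeat this $k$ times. The next lemma is the single step.

### One differentiation, one smaller circle

**Lemma 4.** Let $R>0$, let $n\ge1$ be an integer, let $q$ be holomorphic in $0<|z|<R$, and suppose that $z^nq$ extends to a function $G\in H^2(|z|<R)$, $G\not\equiv0$. Let $L,\Lambda$ be the Poisson integrals in $|z|<R$ of the boundary functions $\log|q|$ and $|\log|q||$ on $|z|=R$. Let $\hat q=\frac1n(\mathcal D+n)q$. Then for $|z|=Re^{-1/n}$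
$$\log|\hat q(z)|\le c+L(z)+\log(1+2\Lambda(z)),\qquad c=1-\log(1-e^{-2})<\tfrac65 .$$

*Proof.*

**Step 1: normalize $R=1$.** The operator $\mathcal D$ commutes with dilations, so we may replace $q(z)$ by $q(Rz)$; the hypothesis is preserved, since $z^nq(Rz)=R^{-n}G(Rz)$, and both Poisson integrals are dilated. So let $R=1$. On $\mathbb T$ we have $|q|=|G|$, hence $\log|q|\in L^1(\mathbb T)$ and $L,\Lambda$ are defined.

**Step 2: bound $G'$ through the inner-outer factorization.** Write $G=SF$, $F=e^\varphi$, as in fact 2, so that $|F|=e^L$. Schwarz–Pick gives $|S'(z)|\le\frac1{1-|z|^2}$. The derivative of $\frac{\zeta+z}{\zeta-z}$ in $z$ is $\frac{2\zeta}{(\zeta-z)^2}$, so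
$$|\varphi'(z)|=\Big|\int_{\mathbb T}\frac{2\zeta}{(\zeta-z)^2}\log|q(\zeta)|\,dm(\zeta)\Big|\le2\int_{\mathbb T}\frac{|\log|q(\zeta)||}{|\zeta-z|^2}\,dm(\zeta)=\frac{2\Lambda(z)}{1-|z|^2}.$$
Since $G'=S'F+SF\varphi'$ and $|S|\le1$,
$$|G'(z)|\le|F|\,(|S'|+|\varphi'|)\le e^{L(z)}\,\frac{1+2\Lambda(z)}{1-|z|^2}.$$

**Step 3: return to $\hat q$ on the circle $|z|=e^{-1/n}$.** We have $zG'=\mathcal D(z^nq)=z^n(nq+\mathcal Dq)=nz^n\hat q$. On this circle $|z|^n=e^{-1}$, $|z|\le1$ and $1-|z|^2=1-e^{-2/n}$, so
$$|\hat q(z)|=\frac{|z||G'(z)|}{n|z|^n}\le\frac{e}{n(1-e^{-2/n})}\,e^{L(z)}(1+2\Lambda(z)).$$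
The function $x\mapsto\frac{1-e^{-2x}}x=\int_0^2e^{-sx}\,ds$ is decreasing. Taking $x=\frac1n\le1$ gives $n(1-e^{-2/n})\ge1-e^{-2}$. Taking logarithms proves the inequality, with $c=1-\log(1-e^{-2})=1.145\ldots<\frac65$. $\square$

### Iterating $k$ times and closing the inequality

*Proof of Proposition 3.*

**Step 1: remove the negative frequencies one at a time, the most negative first.** Extend $g$ to $0<|z|<1$ by its Laurent series. Set $g_0=g$, $R_0=1$, and for $0\le i\le k-1$
$$g_{i+1}=\tfrac1{n_{k-i}}(\mathcal D+n_{k-i})g_i,\qquad R_{i+1}=R_ie^{-1/n_{k-i}} .$$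
The passage from $g_i$ to $g_{i+1}$ multiplies the coefficient of $z^l$ by $1+l/n_{k-i}$: it kills $z^{-n_{k-i}}$ and preserves the constant term. Hence
$$g_i=h_i+\sum_{j\le k-i}b^{(i)}_jz^{-n_j},\qquad h_i\text{ holomorphic in }\mathbb D,\quad h_i(0)=h(0)\ne0 .$$
In particular $g_i\not\equiv0$, and $g_k=h_k$ has no negative frequencies left.

**Step 2: check that Lemma 4 applies at each stage.** Let $0\le i\le k-1$. The lowest frequency in $g_i$ is at least $-n_{k-i}$, so $z^{n_{k-i}}g_i$ is holomorphic in $\mathbb D$, and it is not identically zero. For $i=0$ it is in $H^2(\mathbb D)$, because $h\in H^2$. For $i\ge1$ it is holomorphic on the closed disc $|z|\le R_i$, since $R_i<1$. So Lemma 4 applies with $q=g_i$, $R=R_i$, $n=n_{k-i}$, and then $\hat q=g_{i+1}$, evaluated on $|z|=R_{i+1}$.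

**Step 3: average.** For $0\le i\le k$ let $\ell_i,\pi_i,\lambda_i$ be the means over $|z|=R_i$ of $\log|g_i|$, $\log^+|g_i|$ and $|\log|g_i||$. They are finite: for $i=0$ by fact 1, and for $i\ge1$ because $g_i$ is holomorphic and not identically zero near the circle, so it has finitely many zeros there, which give integrable logarithmic singularities. By (4), $\lambda_i=2\pi_i-\ell_i$.

Let $L_i,\Lambda_i$ be the Poisson integrals of Lemma 4 for $g_i$. Their means over $|z|=R_{i+1}$ are $\ell_i$ and $\lambda_i$. Averaging the lemma over this circle, and using concavity of the logarithm to bound the mean of $\log(1+2\Lambda_i)$, we get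
$$\ell_{i+1}\le\ell_i+c+\log(1+2\lambda_i)\qquad(0\le i\le k-1).\tag{6}$$
Next, $L_i$ is at most the Poisson integral $L_i^+$ of $\log^+|g_i|$. The right side $c+L_i^++\log(1+2\Lambda_i)$ is nonnegative, so it bounds $\log^+|g_{i+1}|$ on $|z|=R_{i+1}$, and averaging gives
$$\pi_{i+1}\le\pi_i+c+\log(1+2\lambda_i)\qquad(0\le i\le k-1).\tag{7}$$
Finally $g_k=h_k$ is holomorphic on $|z|\le R_k$, so Jensen's inequality gives
$$\ell_k\ge\log|h(0)|.\tag{8}$$

**Step 4: bound every $\lambda_i$ by the largest one.** Let $M=\max_{0\le i\le k-1}\lambda_i$ and $\beta=c+\log(1+2M)>0$. From (7), $\pi_i\le\pi_0+i\beta$. From (6) and (8), $\ell_i\ge\ell_k-(k-i)\beta\ge\log|h(0)|-(k-i)\beta$. So for $0\le i\le k-1$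
$$\lambda_i=2\pi_i-\ell_i\le2\pi_0+2i\beta+\log\tfrac1{|h(0)|}+(k-i)\beta\le D+(k+i)\beta\le D+2k\beta .$$
Taking the maximum over $i$, and using $2c<\frac{12}5$,
$$M\le D+\tfrac{12}5k+2k\log(1+2M).\tag{9}$$

**Step 5: solve (9) for $M$.** By concavity, $\log x\le\log y+\frac xy-1$ for $x,y>0$. With $x=1+2M$ and $y=8k$,
$$2k\log(1+2M)\le2k\log(8k)+\frac{1+2M}4-2k .$$
Insert this in (9) and move $\frac M2$, which is finite, to the left:
$$\tfrac12M\le D+\tfrac25k+2k\log(8k)+\tfrac14 .$$
Therefore $\int_{\mathbb T}|\log|g||\,dm=\lambda_0\le M\le2D+4k\log(8k)+\frac45k+\frac12\le2D+4k\log(8k)+k+1$. $\square$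

## Turán's lemma and the small-ball estimate

Now the opposite regime, with many visible coefficients. We use Turán's lemma in the form given in F. L. Nazarov, *Local estimates for exponential polynomials and their applications to inequalities of the uncertainty principle type*, Algebra i Analiz **5** (1993), no. 4, 3–66; St. Petersburg Math. J. **5** (1994), 663–717.

**Turán's lemma (Nazarov's form).** If $p(\theta)=\sum_{j=1}^Kc_je^{i\lambda_j\theta}$ with real $\lambda_j$, $I$ is an interval and $E\subset I$ has positive measure, then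
$$\sup_I|p|\le\Big(\frac{C_N|I|}{|E|}\Big)^{K-1}\sup_E|p|$$
with an absolute constant $C_N\ge1$.

*Example.* Let $p(\theta)=(1-e(\theta))^{K-1}$, which has $K$ terms, $I=[-\frac12,\frac12]$ and $E=[-\frac\delta2,\frac\delta2]$ with $0<\delta\le1$. Since $|1-e(\theta)|=2|\sin\pi\theta|$, we have $\sup_I|p|=2^{K-1}$ and $\sup_E|p|=(2\sin\frac{\pi\delta}2)^{K-1}$. The quotient is $(\sin\frac{\pi\delta}2)^{-(K-1)}\le\delta^{-(K-1)}$, and for small $\delta$ it is about $(\frac2{\pi\delta})^{K-1}$. So the exponent $K-1$ does occur. The force of the lemma is that the bound depends on the number of terms and not on the frequencies.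

**Lemma 5.** Let $t>0$, $K\ge2$, and suppose that at least $K$ of the coefficients $a_n$, $n<0$, satisfy $|a_n|\ge e^{-t/3}$. Then
$$\mu\{|g|<e^{-t}\}\le2^{-K}+3^KC_Ne^{-2t/(3K)} .$$

*Proof.* Let $m_1,\dots,m_K<0$ be $K$ such indices.

**Step 1: discard the $\theta$ at which two sign patterns could nearly coincide.** For $\eta\in\{-1,0,1\}^K\setminus\{0\}$ let
$$p_\eta(\theta)=\sum_{j=1}^K\eta_ja_{m_j}e(m_j\theta),\qquad E_\eta=\{\theta:|p_\eta(\theta)|<e^{-t}\}.$$
Some $\eta_j\ne0$, and $\sup_{\mathbb T}|p_\eta|$ dominates the Fourier coefficient $\eta_ja_{m_j}$, so $\sup_{\mathbb T}|p_\eta|\ge e^{-t/3}$. If $m(E_\eta)>0$, Turán's lemma on an interval of length $1$ gives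
$$e^{-t/3}\le\Big(\frac{C_N}{m(E_\eta)}\Big)^{K-1}e^{-t},\qquad\text{so}\qquad m(E_\eta)\le C_Ne^{-2t/(3(K-1))}\le C_Ne^{-2t/(3K)} .$$
There are fewer than $3^K$ vectors $\eta$, so $m\big(\bigcup_\eta E_\eta\big)\le3^KC_Ne^{-2t/(3K)}$.

**Step 2: at any other $\theta$ at most one pattern is bad.** Let $\theta\notin\bigcup_\eta E_\eta$ be such that (2) holds. Then $g(\cdot,\theta)=V+\sum_{j\le K}\xi_{m_j}a_{m_j}e(m_j\theta)$, where $V$ depends only on the other signs and so is independent of $(\xi_{m_1},\dots,\xi_{m_K})$. Fix a value of $V$. If two distinct patterns $\varepsilon\ne\varepsilon'$ in $\{\pm1\}^K$ both gave $|g|<e^{-t}$, subtract: with $\eta=\frac{\varepsilon-\varepsilon'}2\in\{-1,0,1\}^K\setminus\{0\}$ we would have $2|p_\eta(\theta)|<2e^{-t}$, that is, $\theta\in E_\eta$, a contradiction. So at most one of the $2^K$ patterns is bad, and $\mathcal P\{|g(\cdot,\theta)|<e^{-t}\}\le2^{-K}$. Integrating over $\theta$ and adding the measure from Step 1 proves the lemma. $\square$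

## Few, spread-out, or many: the proof of (1)

Assume $a_0\ne0$, as we may. Then $h=\sum_{n\ge0}a_nz^n\in H^2(\mathbb D)$ with $h(0)=a_0\ne0$. By (3) we need only bound $\mu\{|g|<e^{-t}\}$, and the case of finitely many nonzero $a_n$, $n<0$, is done. So let infinitely many be nonzero, ordered so that $|a_{m_1}|\ge|a_{m_2}|\ge\dots\to0$. Let $t$ be large (in particular $t\ge e^e$ and $t\ge16\log2$), and put
$$K=\lceil2\log_2t\rceil,\qquad R_K^2=\sum_{j>K}|a_{m_j}|^2 .$$
The number $K$ is large enough that $2^{-K}\le t^{-2}$, which is better than we need from the signs, and small enough that $K\log K$ is of order $\log t\log\log t$. Either the tail after $K$ terms is negligible at scale $e^{-t}$ (Case I), or it is not; and then the $(K+1)$-st coefficient is small, so the tail is spread over many small terms (Case II), or it is not small, and there are more than $K$ visible coefficients (Case III).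

**Case I: $R_K\le e^{-t/4}$.** Here we truncate and use Proposition 3. Let $g_K=h+\sum_{j\le K}\xi_{m_j}a_{m_j}e(m_j\theta)$ and $r=g-g_K$. Since $\int_Q|r|^2d\mu=R_K^2$, Chebyshev gives
$$\mu\{|r|\ge e^{-t/8}\}\le e^{t/4}R_K^2\le e^{-t/4}.$$
If $|g|<e^{-t}$ and $|r|<e^{-t/8}$, then $|g_K|<2e^{-t/8}\le e^{-t/16}$, because $t\ge16\log2$.

For every $\omega$, Proposition 3 applies to $g_K(\omega,\cdot)$ with $k=K$ (list the frequencies $-m_j$, $j\le K$, in increasing order). Its $D$ is bounded independently of $\omega$ and $t$: by concavity of the logarithm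
$$\int_{\mathbb T}\log^+|g_K|\,dm\le\tfrac12\int_{\mathbb T}\log(1+|g_K|^2)\,dm\le\tfrac12\log\Big(1+\int_{\mathbb T}|g_K|^2dm\Big)\le\tfrac12\log(1+A^2),$$
so $D\le\log(1+A^2)+\log^+\frac1{|a_0|}$. By Markov's inequality, for every $\omega$,
$$m\{|g_K|<e^{-t/16}\}\le\frac{16}t\int_{\mathbb T}|\log|g_K||\,dm\le\frac{16}t\big(C+4K\log(8K)+K\big)\le C\,\frac{\log t\,\log\log t}t ,$$
where the last step uses $K\le2\log_2t+1$. Hence $\mu\{|g|<e^{-t}\}\le C\frac{\log t\log\log t}t+e^{-t/4}$. This is the only case that produces the main term in (1).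

**Case II: $R_K>e^{-t/4}$ and $|a_{m_{K+1}}|<e^{-t/3}$.** Here the tail is a sum of terms much smaller than its standard deviation, so it is close to Gaussian and does not concentrate.

Fix $\theta$ such that (2) holds, and write $g(\cdot,\theta)=V+W$, where $V$ is $h(\theta)$ plus the terms with $j\le K$, and $W=\sum_{j>K}\xi_{m_j}a_{m_j}e(m_j\theta)$; these are independent. The squares of the real parts and of the imaginary parts of $a_{m_j}e(m_j\theta)$, $j>K$, have total sum $R_K^2$. So for one of the two choices, the same for all $j$, the numbers $c_j=\operatorname{Re}$ or $\operatorname{Im}$ of $a_{m_j}e(m_j\theta)$ satisfy $\sigma^2:=\sum_{j>K}c_j^2\ge\frac12R_K^2$. Put $Y=\sum_{j>K}\xi_{m_j}c_j$. Condition on $V$ and let $-w$ be its real or imaginary part. Then $|g|<e^{-t}$ forces $|Y-w|<e^{-t}$.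

Let $Y_J=\sum_{K<j\le J}\xi_{m_j}c_j$ and $\sigma_J^2=\sum_{K<j\le J}c_j^2$, with $J$ so large that $\sigma_J>0$. The Berry–Esseen theorem says that the distribution function of $Y_J/\sigma_J$ differs from the standard normal one by at most an absolute constant times
$$\sigma_J^{-3}\sum_{K<j\le J}|c_j|^3\le\frac{\max_j|c_j|}{\sigma_J}.$$
The normal density is at most $\frac1{\sqrt{2\pi}}$, so for $\delta>0$, with an absolute constant $C$,
$$\mathcal P(|Y_J-w|<\delta)\le C\,\frac{\delta+\max_j|c_j|}{\sigma_J}.$$
Let $J\to\infty$ along a subsequence with $Y_J\to Y$ almost surely. The condition $|Y-w|<\delta$ is open, so its indicator is at most the lower limit of the indicators of $|Y_J-w|<\delta$, and Fatou's lemma gives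
$$\mathcal P(|Y-w|<\delta)\le C\,\frac{\delta+\max_j|c_j|}\sigma .$$
Put $\delta=e^{-t}$. Since $|c_j|\le|a_{m_{K+1}}|<e^{-t/3}$ and $\sigma\ge\frac1{\sqrt2}e^{-t/4}$, integrating over $V$ and $\theta$ gives
$$\mu\{|g|<e^{-t}\}\le C(e^{-t}+e^{-t/3})e^{t/4}\le Ce^{-t/12}.$$

**Case III: $|a_{m_{K+1}}|\ge e^{-t/3}$.** Now more than $K$ coefficients have modulus at least $e^{-t/3}$, and $K\ge2$, so Lemma 5 gives
$$\mu\{|g|<e^{-t}\}\le2^{-K}+3^KC_Ne^{-2t/(3K)} .$$
Since $2\log_2t\le K\le2\log_2t+1$, the first term is at most $t^{-2}$. In the second, $3^K\le3\,t^{2\log_23}$ is a power of $t$, while $e^{-2t/(3K)}$ decays faster than every power of $t$, because $K=O(\log t)$. So the sum is at most $Ct^{-2}$.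

The three cases cover everything, and in each of them $\mu\{|g|<e^{-t}\}\le C\frac{\log t\log\log t}t$ for $t\ge t_0$. Together with (3) this proves (1), and with it Theorem 1. $\blacksquare$

In the example $g=1-z+\sum_{j\ge1}\xi_{-j}e^{-4^j}z^{-j}$ there are about $\log_4t$ coefficients above $e^{-t}$, fewer than $K$, so large $t$ always falls in Case I: the tail is of size about $e^{-4^{K+1}}$, and $4^{K+1}\geq 4t^4$. Proposition 3 is paid for $K$ terms, whatever their sizes.

## Larger exponents from many coefficients, and a series that stops at $p=1$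

**Proof of Theorem 2(ii).** Let $p<\kappa$. Since $\mu$ is finite, we may increase $p$ and assume $1<p<\kappa$. Choose $q$ with $p<q<\kappa$, and put $K=\lfloor q\log_2t\rfloor$.

**Step 1: there are enough visible coefficients.** Pick $q'\in(q,\kappa)$. For large $t$, $N(t/3)\ge q'\log_2(t/3)\ge q\log_2t\ge K$, because $\log_2(t/3)/\log_2t\to1$.

**Step 2: apply Lemma 5.** As $K>q\log_2t-1$, we have $2^{-K}\le2t^{-q}$, so
$$\mu\{|g|<e^{-t}\}\le2t^{-q}+3^KC_Ne^{-2t/(3K)}\le Ct^{-q}$$
for large $t$, since $3^K$ is at most a power of $t$ and $K=O(\log t)$. With (3), $\mu\{|\log|g||>t\}\le Ct^{-q}$ for large $t$. As $q>p$, the integral $p\int_0^\infty t^{p-1}\mu\{|\log|g||>t\}\,dt$ converges. $\square$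

**Proof of Theorem 2(iii).** The idea is to prescribe $|g|$ on the circle by an outer function.

**Step 1: a function in $L^1$ and in no $L^p$ with $p>1$.** Let $w(\theta)=\theta^{-1}(\log(e/\theta))^{-2}$ on $(0,1]$. The derivative of $\frac1{\log(e/\theta)}=\frac1{1-\log\theta}$ is $w$, so $\int_0^1w\,d\theta=1$. For $p>1$ and small $\theta$ we have $(\log(e/\theta))^{-2p}\ge\theta^{(p-1)/2}$, so $w^p\ge\theta^{-(p+1)/2}$ near $0$. As $\frac{p+1}2>1$, $w\notin L^p$.

**Step 2: the outer function.** Let
$$\mathcal Q(z)=\exp\Big(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,w(\zeta)\,dm(\zeta)\Big),$$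
where $w(\zeta)=w(\theta)$ for $\zeta=e(\theta)$. Since $w\ge0$, $|\mathcal Q|\le1$ in $\mathbb D$. Moreover $|\mathcal Q|=e^{-w}$ a.e. on $\mathbb T$, and $\mathcal Q(0)=e^{-1}\ne0$. Denote its Taylor coefficients by $\widehat{\mathcal Q}(n)$, $n\ge0$; they are square summable.

**Step 3: the two examples.** With $a_n=\widehat{\mathcal Q}(n)$ for $n\ge0$ and $a_n=0$ for $n<0$ we get $g=\mathcal Q$ and $\log|g|=-w$, which is in no $L^p$ with $p>1$. For an example with randomness take $a_{-1}=\mathcal Q(0)$, $a_n=\widehat{\mathcal Q}(n+1)$ for $n\ge0$, and all other $a_n=0$. On the event $\{\xi_{-1}=1\}$, which has probability $\frac12$,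
$$g=\mathcal Q(0)z^{-1}+\sum_{n\ge0}\widehat{\mathcal Q}(n+1)z^n=\frac{\mathcal Q(z)}z,\qquad|\log|g||=w .$$
Hence $\int_Q|\log|g||^p\,d\mu\ge\frac12\int_0^1w^p\,d\theta=\infty$ for every $p>1$. $\blacksquare$
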